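\title{Craig interpolation for the alternation-free two-way modal $\mu$-calculus}

\begin{abstract}
We prove that the alternation-free fragment of the two-way modal $\mu$-calculus has Craig interpolation. The interpolant can be chosen in Lyndon form: every literal and every modal operator that occurs in it occurs on both sides of the given implication. Beth definability follows, whereas uniform interpolation fails. The proof certifies the truth of an alternation-free sentence by finite local data that compare the ordinal ranks of least fixed point formulas across the edges of a tree, subject to a B\"uchi condition. The interpolant describes a game in which each player claims such data for one side of the implication. Bounding the number of phases of this game makes the interpolant alternation-free, and a pumping argument shows that the bound is harmless.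
\end{abstract}

\section{Introduction}\label{sec:intro}

A logic has Craig interpolation if every valid implication $\varphi\to\psi$ factors through a formula that mentions only what $\varphi$ and $\psi$ have in common. Rooduijn and Venema \cite{RV} state that, to the best of their knowledge, it is open whether the alternation-free fragment of the two-way modal $\mu$-calculus has this property. We show that it does.

\subsection{The logic}

Fix a non-empty set $\mathsf D$ of \emph{actions}, a set $\mathsf P$ of \emph{proposition letters}, and a countably infinite set $\mathsf X$ of \emph{variables} disjoint from $\mathsf P$. A \emph{direction} $d$ is an action $a$ or a converse action $\breve a$, with $a\in\mathsf D$; for $d=\breve a$ we let $\breve d=a$. \emph{Expressions} are generated by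
\[
\varphi ::= \top \mid \bot \mid p \mid \neg p \mid x \mid \varphi\land\varphi \mid \varphi\lor\varphi \mid \langle d\rangle\varphi \mid [d]\varphi \mid \mu x.\varphi \mid \nu x.\varphi ,
\]
where $p\in\mathsf P$, $x\in\mathsf X$ and $d$ is a direction. Negation applies to letters only, so variables occur only positively. A \emph{sentence} is an expression in which every variable is bound by some $\mu$ or $\nu$, and $\mathcal L_{2\mu}$ is the set of sentences. A \emph{literal} is $p$ or $\neg p$. We treat $\neg p$ as atomic: the letter $p$ occurs in $\neg p$, the literal $p$ does not. Empty conjunctions are $\top$ and empty disjunctions are $\bot$.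

A \emph{model} is a triple $\mathbb S=(S,(R_a)_{a\in\mathsf D},V)$ with $R_a\subseteq S\times S$ and $V\colon\mathsf P\to\mathcal P(S)$; we put $R_{\breve a}=R_a^{-1}$. Given an assignment of subsets of $S$ to the free variables, an expression $\varphi$ denotes a set $[\![\varphi]\!]\subseteq S$. Literals are read through $V$ and the Boolean connectives as usual; $\langle d\rangle\varphi$ holds at $s$ if $\varphi$ holds at some $s'$ with $(s,s')\in R_d$, and $[d]\varphi$ holds at $s$ if $\varphi$ holds at all such $s'$; finally $\mu x.\varphi$ and $\nu x.\varphi$ denote the least and the greatest fixed point of the monotone map that sends $X\subseteq S$ to the denotation of $\varphi$ when $x$ is assigned $X$. For instance, $\mu x.(p\lor\langle a\rangle x\lor\langle\breve a\rangle x)$ says that a $p$-state is reachable along $R_a$-edges traversed in either direction, and $\nu x.\langle a\rangle x$ says that an infinite $R_a$-path starts here. For sentences we write $\mathbb S,s\models\varphi$, or $s\models\varphi$, if $s\in[\![\varphi]\!]$. We say that $\varphi\to\psi$ is \emph{valid} if in every model every state satisfying $\varphi$ satisfies $\psi$.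

A sentence is \emph{alternation-free} if for each of its subformulas $\mu x.\varphi$ the variable $x$ is not free in any subformula of $\varphi$ of the form $\nu y.\psi$, and for each of its subformulas $\nu x.\varphi$ the variable $x$ is not free in any subformula of $\varphi$ of the form $\mu y.\psi$. Least and greatest fixed points may be nested, but they do not depend on each other. The set of alternation-free sentences is $\mathcal L^{\mathit{af}}_{2\mu}$.

The \emph{dual} $\overline\varphi$ of $\varphi$ is obtained by exchanging $\top$ with $\bot$, $p$ with $\neg p$, $\land$ with $\lor$, $\langle d\rangle$ with $[d]$ and $\mu$ with $\nu$, and keeping the variables. For a sentence $\varphi$, the dual holds exactly where $\varphi$ fails, and it is alternation-free if $\varphi$ is. A literal $\lambda$ occurs in $\varphi$ if and only if $\overline\lambda$ occurs in $\overline\varphi$, and $\langle d\rangle$ (respectively $[d]$) occurs in $\varphi$ if and only if $[d]$ (respectively $\langle d\rangle$) occurs in $\overline\varphi$.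

\subsection{The problem and the results}

The fragment $\mathcal L^{\mathit{af}}_{2\mu}$ has \emph{Craig interpolation} if for all $\varphi,\psi\in\mathcal L^{\mathit{af}}_{2\mu}$ with $\varphi\to\psi$ valid there is $\chi\in\mathcal L^{\mathit{af}}_{2\mu}$ such that $\varphi\to\chi$ and $\chi\to\psi$ are valid and every proposition letter of $\chi$ occurs in both $\varphi$ and $\psi$. Bound variables are not counted, and $\chi$ may use any actions. The problem is to decide whether $\mathcal L^{\mathit{af}}_{2\mu}$ has Craig interpolation.

\begin{theorem}\label{thm:main}
$\mathcal L^{\mathit{af}}_{2\mu}$ has Craig interpolation. More precisely, if $\varphi,\psi\in\mathcal L^{\mathit{af}}_{2\mu}$ and $\varphi\to\psi$ is valid, then there is $\chi\in\mathcal L^{\mathit{af}}_{2\mu}$ such that $\varphi\to\chi$ and $\chi\to\psi$ are valid and every literal and every modal operator occurring in $\chi$ occurs in both $\varphi$ and $\psi$, where $\langle a\rangle$, $[a]$, $\langle\breve a\rangle$, $[\breve a]$ are counted separately. In particular, $\chi$ uses only common letters and common actions.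
\end{theorem}

For letters $p,p'$ and a sentence $\varphi=\varphi(p)$, let $\varphi(p')$ be the result of replacing $p$ by $p'$.

\begin{corollary}[Beth property]\label{cor:beth}
Let $\varphi(p)\in\mathcal L^{\mathit{af}}_{2\mu}$, let $p'\neq p$ be a letter not occurring in $\varphi$, and suppose that $\varphi(p)\land\varphi(p')\to(p\leftrightarrow p')$ is valid. Then there is $\chi\in\mathcal L^{\mathit{af}}_{2\mu}$, with letters among those of $\varphi$ other than $p$, such that $\varphi(p)\to(p\leftrightarrow\chi)$ is valid.
\end{corollary}

\begin{proof}
By assumption $\varphi(p)\land p\to\overline{\varphi(p')}\lor p'$ is valid, and both sides are alternation-free. Let $\chi$ be an interpolant. Since $p'$ does not occur on the left and $p$ does not occur on the right, the letters of $\chi$ are letters of $\varphi$ other than $p$. We have that $\varphi(p)\land p\to\chi$ and $\chi\land\varphi(p')\to p'$ are valid. If $s\models\chi\land\varphi(p)$ in a model with valuation $V$, change the value of $p'$ to $V(p)$; then $s\models\chi\land\varphi(p')$, hence $s\in V(p)$. So $\chi\land\varphi(p)\to p$ is valid.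
\end{proof}

\begin{theorem}[No uniform interpolation]\label{thm:uniform}
Let $p,r\in\mathsf P$ be distinct and $a\in\mathsf D$. For the alternation-free sentence
\[
\varphi_0=p\land\nu x.\Bigl(\bigl(\neg p\lor\langle a\rangle\mu y.(p\land(r\lor\langle a\rangle y))\bigr)\land[a]x\Bigr)
\]
there is no $\chi\in\mathcal L^{\mathit{af}}_{2\mu}$ with only the letter $r$ such that $\varphi_0\to\chi$ is valid and such that $\chi\to\psi$ is valid for every $\psi\in\mathcal L^{\mathit{af}}_{2\mu}$ with only the letter $r$ for which $\varphi_0\to\psi$ is valid.
\end{theorem}

So the interpolant in Theorem~\ref{thm:main} must depend on both sentences: it cannot be chosen from $\varphi$ and the common letters alone, and, since $\varphi\to\psi$ is valid if and only if $\overline\psi\to\overline\varphi$ is, it cannot be chosen from $\psi$ and the common letters alone.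

\subsection{Forgetting a letter, and what to do instead}\label{sec:idea}

In propositional logic one interpolates by forgetting. If $p$ does not occur in $\psi$ and $\varphi\to\psi$ is valid, then $\varphi$ implies $\varphi(\top)\lor\varphi(\bot)$, which implies $\psi$; one repeats this for every letter of $\varphi$ that is absent from $\psi$. The result depends only on $\varphi$ and the letters that are kept. With modalities, substituting constants fails ($\langle a\rangle p\land\langle a\rangle\neg p$ is satisfiable and both substitution instances are not), but one may still look for the strongest consequence of $\varphi$ without the letter $p$.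

Consider $\varphi_0$. Call a state \emph{recurrent} if some infinite $R_a$-path starting from it contains infinitely many $r$-states. If $s\models\varphi_0$, then $s$ is a $p$-state, and from every $p$-state reachable from $s$ a path of length at least one leads to a state satisfying $p\land r$; concatenating such paths shows that $s$ is recurrent. Conversely, if the root of a tree is recurrent, then letting $p$ hold exactly on a witnessing branch makes $\varphi_0$ true at the root. So forgetting $p$ should produce recurrence, which is defined by
\[
\rho=\nu x.\mu y.\langle a\rangle\bigl((r\land x)\lor y\bigr).
\]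
This sentence alternates, and Theorem~\ref{thm:uniform} says that no alternation-free sentence can take its place. One might therefore expect interpolation to fail. But an interpolant has to work against one given $\psi$ only, and two observations on $\rho$ show how to use this.

\emph{Counting.} Let $\rho_0=\top$ and $\rho_{n+1}=\mu y_n.\langle a\rangle((r\land\rho_n)\lor y_n)$. These sentences are alternation-free, and $\rho_n$ says that some $R_a$-path meets $r$ at least $n$ times after its first state. In a model with at most $k$ states, $\rho_k$ is equivalent to $\rho$. Indeed $[\![\rho_n]\!]=H^n(S)$ for the monotone map $H$ whose greatest fixed point is $[\![\rho]\!]$; the sets $H^n(S)$ decrease and contain $[\![\rho]\!]$; a decreasing chain of subsets of a $k$-element set has at most $k$ strict steps, so $H^k(S)$ is a fixed point of $H$ and is therefore contained in $[\![\rho]\!]$. Models are not finite in general, but $\varphi$ and $\psi$ distinguish only finitely many kinds of states. We shall make this precise with a finite set of \emph{types} and apply the same count to pairs of types.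

\emph{Waiting for the other side.} Counting alone does not suffice. The implication $\varphi_0\to\nu z.\langle a\rangle z$ is valid, but no $\rho_n$ implies $\nu z.\langle a\rangle z$: take a finite path of $n+1$ states satisfying $r$. The count amounts to repeating a finite stretch of a model forever, and this destroys the truth of $\overline\psi=\mu z.[a]z$. A stretch may be repeated only if both $\varphi$ and $\overline\psi$ have discharged their least fixed point obligations inside it. The interpolant will therefore alternate, a bounded number of times, between a least fixed point phase that waits for $\varphi$ to discharge its obligations and a greatest fixed point phase that waits for $\overline\psi$ to do so.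

Section~\ref{sec:prelim} recalls evaluation games and systems of equations. Section~\ref{sec:cert} defines types and shows that they certify truth on trees; this is where the converse modalities are dealt with. Section~\ref{sec:interpolant} defines $\chi$ and computes it in an example, Sections~\ref{sec:left} and~\ref{sec:right} prove the two implications, and Section~\ref{sec:uniform} proves Theorem~\ref{thm:uniform}.

\section{Games, clusters and systems of equations}\label{sec:prelim}

\subsection{Evaluation games}

A sentence is \emph{clean} if distinct occurrences of binders bind distinct variables. Renaming a bound variable to a fresh one preserves the meaning, the literals, the modal operators and alternation-freeness, so we may assume that any given sentence is clean. For a clean sentence $\theta$ let $\mathrm{Sub}(\theta)$ be the finite set of its subformulas; it contains $\theta$ and the variables that occur in $\theta$. Each variable $x$ bound in $\theta$ has a unique \emph{binding subformula} $\eta_x x.\delta_x$ with $\eta_x\in\{\mu,\nu\}$, and $x$ is called a $\mu$-variable or a $\nu$-variable accordingly. We use the following property of variables $y,z$ bound in $\theta$.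
\begin{itemize}
\item[(N)] If $z\in\mathrm{Sub}(\delta_y)$ and $z\ne y$, then either $\eta_zz.\delta_z\in\mathrm{Sub}(\delta_y)$, or $\eta_yy.\delta_y\in\mathrm{Sub}(\delta_z)$ and $z$ is free in $\eta_yy.\delta_y$.
\end{itemize}
To see this, take an occurrence of $z$ below the binder of $y$ in the syntax tree of $\theta$. As $\theta$ is a clean sentence, the unique binder of $z$ lies above this occurrence, hence either strictly below or strictly above the binder of $y$.

The \emph{evaluation game} $\mathcal E(\theta,\mathbb S)$ is played by $\exists$ (she) and $\forall$ (he) on positions $(\xi,s)\in\mathrm{Sub}(\theta)\times S$.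
\begin{itemize}
\item At $(\xi_1\lor\xi_2,s)$ player $\exists$, and at $(\xi_1\land\xi_2,s)$ player $\forall$, moves to $(\xi_1,s)$ or $(\xi_2,s)$.
\item At $(\langle d\rangle\xi,s)$ player $\exists$, and at $([d]\xi,s)$ player $\forall$, moves to some $(\xi,s')$ with $(s,s')\in R_d$. A player who cannot move loses.
\item From $(\eta_xx.\delta_x,s)$ and from $(x,s)$ the play moves to $(\delta_x,s)$.
\item At $(\xi,s)$ with $\xi$ a literal, $\top$ or $\bot$ the play ends, and $\exists$ wins if and only if $\xi$ is true at $s$.
\item Among the variables visited infinitely often in an infinite play there is an outermost one, and $\exists$ wins if and only if it is a $\nu$-variable.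
\end{itemize}
A strategy is \emph{positional} if its choice depends only on the current position. Let $\mathrm{Win}$ be the set of positions from which $\exists$ has a winning strategy. The following facts are standard for the $\mu$-calculus over any family of relations, and a two-way sentence is a $\mu$-calculus sentence over the relations $R_d$.

\begin{proposition}[\cite{EJ,SE}; see \cite{GTW}]\label{prop:game}
Let $\theta$ be a clean sentence and $\mathbb S$ a model. Then $\mathbb S,s\models\theta$ if and only if $(\theta,s)\in\mathrm{Win}$. Moreover, $\exists$ has one positional strategy that wins from every position in $\mathrm{Win}$.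
\end{proposition}

We call a strategy as in the second statement \emph{optimal}.

\subsection{Clusters}

Alternation-freeness makes the winning condition depend only on the region of $\mathrm{Sub}(\theta)$ in which a play settles. Make $\mathrm{Sub}(\theta)$ a directed graph with an edge from every subformula to each of its direct subformulas and an edge from every variable $x$ to $\delta_x$. Every move of the game follows an edge in the first coordinate. The strongly connected components are called \emph{clusters}; a \emph{$\mu$-cluster} is a cluster that contains a $\mu$-variable; and $M=M(\theta)$ is the union of the $\mu$-clusters.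

\begin{lemma}\label{lem:cluster}
If $\theta$ is clean and alternation-free, then no cluster contains both a $\mu$-variable and a $\nu$-variable.
\end{lemma}

\begin{proof}
Suppose that the cluster $K$ contains both. Choose a variable $x\in K$ whose binding subformula is maximal in the subformula order among the variables of $K$. The situation is symmetric in $\mu$ and $\nu$, so let $x$ be a $\mu$-variable. Choose a $\nu$-variable $y\in K$ whose binding subformula is maximal among the $\nu$-variables of $K$.

Suppose $x\in\mathrm{Sub}(\delta_y)$. By (N), either $\mu x.\delta_x$ is a proper subformula of $\nu y.\delta_y$, against the choice of $x$, or $x$ is free in the subformula $\nu y.\delta_y$ of $\delta_x$, against alternation-freeness. So $x\notin\mathrm{Sub}(\delta_y)$.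

There is a path in $K$ from $y$ to $x$. Its first step leads to $\delta_y$, and it must leave $\mathrm{Sub}(\delta_y)$. This set is closed under direct subformulas, so the path leaves it at a variable $z\in K\cap\mathrm{Sub}(\delta_y)$ with $\delta_z\notin\mathrm{Sub}(\delta_y)$. Then $z\neq y$ and the first alternative of (N) is excluded, so $\nu y.\delta_y\in\mathrm{Sub}(\delta_z)$ and $z$ is free in $\nu y.\delta_y$. If $z$ is a $\mu$-variable, this violates alternation-freeness; if $z$ is a $\nu$-variable, it violates the choice of $y$.
\end{proof}

\begin{lemma}\label{lem:weak}
Let $\theta$ be clean and alternation-free. The formulas of an infinite play of $\mathcal E(\theta,\mathbb S)$ eventually stay in one cluster. The play is won by $\forall$ if this is a $\mu$-cluster, and by $\exists$ otherwise.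
\end{lemma}

\begin{proof}
There are finitely many clusters and a path never returns to a cluster it has left, so the play settles in one cluster $K$. Steps to direct subformulas shorten the formula, so some variable is visited infinitely often, and every such variable is in $K$. By Lemma~\ref{lem:cluster} these variables are all $\mu$-variables if $K$ is a $\mu$-cluster, and otherwise they are all $\nu$-variables.
\end{proof}

The alternation-freeness of $\varphi$ and $\psi$ enters the proof of Theorem~\ref{thm:main} only through Lemma~\ref{lem:weak}. The lemma fails for $\rho$: its variables $x$ and $y$ lie in one cluster, and at a reflexive $r$-state $\exists$ wins by cycling through $x$ forever.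

\subsection{Systems of equations}\label{sec:systems}

Let $F$ be a monotone map on a complete lattice. We use three textbook facts. The greatest fixed point lies above every $Z$ with $Z\le F(Z)$ (a \emph{post-fixed point}). The least fixed point is the supremum of the increasing \emph{approximants} defined by $A^0=\bot$, $A^{\kappa+1}=F(A^\kappa)$ and suprema at limit ordinals. \emph{Beki\'c's principle}: if $F\colon A\times B\to A$ and $G\colon A\times B\to B$ are monotone, $g(u)$ is the least fixed point of $G(u,\cdot)$, and $u^*$ is the least fixed point of $u\mapsto F(u,g(u))$, then $(u^*,g(u^*))$ is the least fixed point of $(F,G)$; the same holds for greatest fixed points.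

\begin{lemma}\label{lem:bekic}
Let $X_1,\dots,X_n$ be distinct variables and let $F_1,\dots,F_n$ be expressions built from $X_1,\dots,X_n$ and alternation-free sentences by $\land$, $\lor$ and modal operators. Then there are alternation-free sentences $\theta_1,\dots,\theta_n$ such that in every model $([\![\theta_1]\!],\dots,[\![\theta_n]\!])$ is the least solution of the system $X_j=F_j$ $(1\le j\le n)$ in $\mathcal P(S)^n$, and every literal and modal operator of a $\theta_j$ occurs in some $F_l$. The same holds for the greatest solution.
\end{lemma}

\begin{proof}
We treat the least solution; for the greatest, exchange $\mu$ and $\nu$ throughout. Let $\mathcal C$ be the class of expressions built from variables and alternation-free sentences by $\land$, $\lor$, modal operators and $\mu$. It is closed under substituting members of $\mathcal C$ for free variables, bound variables being renamed to fresh ones where necessary. We show by induction on $n$ that a system $X_j=F_j$ with $F_j\in\mathcal C$ and free variables among $X_1,\dots,X_n$ is solved by sentences in $\mathcal C$ with no new literals or modal operators. For $n=0$ there is nothing to show. For $n\geq1$ let $G=\mu X_n.F_n$, let $\theta_1,\dots,\theta_{n-1}$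 solve the system $X_j=F_j[G/X_n]$ $(j<n)$, and let $\theta_n$ be $G$ with $\theta_j$ substituted for $X_j$. By Beki\'c's principle this is the least solution.

Finally make each $\theta_j$ clean. A binder inside one of the inserted alternation-free sentences satisfies the required condition there. Every other binder is a $\mu x$, and each $\nu$-subformula in its scope lies inside an inserted sentence, in which $x$ does not occur.
\end{proof}

\section{Types, links and certificates}\label{sec:cert}

In this section $\theta$ is a clean alternation-free sentence and $M=M(\theta)$. We want finite labels for the nodes of a tree, subject to conditions between neighbors and one simple condition on branches, which guarantee that $\exists$ wins the evaluation game on the tree.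

The first attempt labels a node $t$ with a set $\Gamma_t\subseteq\mathrm{Sub}(\theta)$ of formulas claimed to be winning for $\exists$, closed under the rules of the game. Then $\exists$ can keep the play inside the sets $\Gamma_t$, but the play may stay in a $\mu$-cluster forever. This can happen in two ways. The play may move back and forth in a finite part of the tree: $\langle a\rangle\top\land\mu x.[a][\breve a]x$ is unsatisfiable because $\forall$ can shuttle along one edge, yet a tree with two nodes carries closed sets for it. Or the play may escape along a branch, as for the unsatisfiable $\mu x.\langle a\rangle x$ on an infinite path. In a model where $\exists$ does win, both are prevented by an ordinal rank that decreases along moves inside a $\mu$-cluster. Ordinals cannot be stored in a finite label, but their \emph{comparisons} can. Comparisons at a node and across an edge exclude the first behavior, and a set $B$ of watched formulas, reset whenever it becomes empty, detects the second.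

\subsection{Types and links}

A \emph{total preorder} is a reflexive, transitive and total relation $\le$; its strict part is given by $\beta<\alpha$ if $\beta\le\alpha$ and not $\alpha\le\beta$. When a total preorder on (tagged copies of) formulas of $M$ is given, we write $\alpha\rhd\beta$ for the statement: \emph{if the formulas $\alpha$ and $\beta$ lie in the same $\mu$-cluster, then $\beta$ is strictly below $\alpha$.}

\begin{definition}\label{def:type}
A \emph{type} for $\theta$ is a triple $q=(\Gamma,\le,B)$, where $\Gamma\subseteq\mathrm{Sub}(\theta)$, $\le$ is a total preorder on $\Gamma\cap M$ and $B\subseteq\Gamma\cap M$, such that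
\begin{itemize}
\item[(T1)] $\bot\notin\Gamma$, and $\Gamma$ contains no pair $p,\neg p$;
\item[(T2)] if $\xi_1\land\xi_2\in\Gamma$, then $\xi_j\in\Gamma$ and $\xi_1\land\xi_2\rhd\xi_j$ for both $j$;
\item[(T3)] if $\xi_1\lor\xi_2\in\Gamma$, then $\xi_j\in\Gamma$ and $\xi_1\lor\xi_2\rhd\xi_j$ for some $j$;
\item[(T4)] if $\alpha\in\Gamma$ is $\eta_xx.\delta_x$ or $x$, then $\delta_x\in\Gamma$ and $\alpha\rhd\delta_x$.
\end{itemize}
\end{definition}

There are finitely many types, and $e=(\emptyset,\emptyset,\emptyset)$ is a type, the \emph{empty type}.

\begin{definition}\label{def:link}
Let $d$ be a direction. A \emph{$d$-link} from $q=(\Gamma,\le,B)$ to $q'=(\Gamma',\le',B')$ is a total preorder $\sqsubseteq$, with strict part $\sqsubset$, on $((\Gamma\cap M)\times\{0\})\cup((\Gamma'\cap M)\times\{1\})$ that restricts to $\le$ on the first part and to $\le'$ on the second and satisfies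
\begin{itemize}
\item[(L1)] if $[d]\xi\in\Gamma$, then $\xi\in\Gamma'$ and $([d]\xi,0)\rhd(\xi,1)$;
\item[(L2)] if $[\breve d]\xi\in\Gamma'$, then $\xi\in\Gamma$ and $([\breve d]\xi,1)\rhd(\xi,0)$;
\item[(L3)] if $B=\emptyset$, then $B'=\Gamma'\cap M$; if $B\neq\emptyset$, then $B'$ is the set of $\beta\in\Gamma'\cap M$ with $(\beta,1)\sqsubset(\alpha,0)$ for some $\alpha\in B$.
\end{itemize}
The link \emph{realizes} $\langle d\rangle\xi\in\Gamma$ if $\xi\in\Gamma'$ and $(\langle d\rangle\xi,0)\rhd(\xi,1)$. It \emph{backward realizes} $\langle\breve d\rangle\xi\in\Gamma'$ if $\xi\in\Gamma$ and $(\langle\breve d\rangle\xi,1)\rhd(\xi,0)$. We write $q\to_dq'$ if there is a $d$-link from $q$ to $q'$, and $q\to_{\langle d\rangle\xi}q'$ if there is one that realizes $\langle d\rangle\xi$.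
\end{definition}

\begin{example}\label{ex:links}
(a) Let $\theta=\langle a\rangle\top\land\mu x.[a][\breve a]x$, with $\mu$-cluster $\{x,[a][\breve a]x,[\breve a]x\}$. No $a$-link starts from a type containing $[a][\breve a]x$, so no type containing $\theta$ can have $\langle a\rangle\top$ realized. Indeed (L1) and (L2) would give $[\breve a]x\in\Gamma'$, $x\in\Gamma$ and $(x,0)\sqsubset([\breve a]x,1)\sqsubset([a][\breve a]x,0)$, while (T4) gives $[a][\breve a]x<x$.

(b) Let $\theta=\mu x.\langle a\rangle x$, so $M=\{x,\langle a\rangle x\}$. For $B\subseteq M$ let $q_B=(\mathrm{Sub}(\theta),\le,B)$ with $\langle a\rangle x<x$. The preorder $(\langle a\rangle x,1)\sqsubset(x,1)\sqsubset(\langle a\rangle x,0)\sqsubset(x,0)$ is forced on any link between such types that realizes $\langle a\rangle x$, and it is an $a$-link from $q_B$ to $q_M$ for every $B$. So the links do not exclude an infinite path, but along such a path the watched set is never empty again.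
\end{example}

\subsection{True types}

Let $\mathbb S$ be a model and $f$ an optimal strategy of $\exists$ in $\mathcal E(\theta,\mathbb S)$. An \emph{$f$-move} is the move chosen by $f$ at a position of $\exists$, and any legal move at any other position. An $f$-move from a position in $\mathrm{Win}$ leads to a position in $\mathrm{Win}$: the strategy $f$ is positional and the winner of a play does not depend on its first position, so $f$ also wins from the new position. If $(\langle d\rangle\xi,s)\in\mathrm{Win}$ and $f$ moves to $(\xi,s')$, we call $s'$ the \emph{$f$-witness} for $\langle d\rangle\xi$ at $s$.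

Consider the $f$-moves from positions in $\mathrm{Win}$ in which both formulas lie in the same $\mu$-cluster. An infinite sequence of such moves would be a play consistent with $f$, starting in $\mathrm{Win}$ and lost by $\exists$ by Lemma~\ref{lem:weak}. So there is none, and we can define, for $(\xi,s)\in\mathrm{Win}$ with $\xi\in M$, the ordinal $\mathrm{rk}(\xi,s)$ as the supremum of $\mathrm{rk}(\xi',s')+1$ over all such moves from $(\xi,s)$ to $(\xi',s')$. Let
\[
\Gamma_s=\{\xi:(\xi,s)\in\mathrm{Win}\},\qquad \alpha\le_s\beta\iff\mathrm{rk}(\alpha,s)\le\mathrm{rk}(\beta,s).
\]
A \emph{true type at $s$} is a triple $(\Gamma_s,\le_s,B)$ with $B\subseteq\Gamma_s\cap M$ arbitrary. Let $q$ be a true type at $s$ and $(s,s')\in R_d$. Order $((\Gamma_s\cap M)\times\{0\})\cup((\Gamma_{s'}\cap M)\times\{1\})$ by comparing the ranks $\mathrm{rk}(\alpha,s)$ of the elements $(\alpha,0)$ and $\mathrm{rk}(\beta,s')$ of the elements $(\beta,1)$, and define $B'$ by (L3). This preorder is the \emph{true link}, and $(\Gamma_{s'},\le_{s'},B')$ is the \emph{true successor} of $(s,q)$ at $s'$; it is a true type at $s'$. All these notions depend on $\mathbb S$ and $f$.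

\begin{lemma}\label{lem:true}
\begin{itemize}
\item[(a)] A true type at $s$ is a type. A literal of $\mathrm{Sub}(\theta)$ is in $\Gamma_s$ if and only if it is true at $s$, and $\theta\in\Gamma_s$ if and only if $s\models\theta$.
\item[(b)] Let $q$ be a true type at $s$, let $(s,s')\in R_d$, and let $q'$ be the true successor of $(s,q)$ at $s'$. The true link is a $d$-link from $q$ to $q'$. It realizes $\langle d\rangle\xi\in\Gamma_s$ if $s'$ is the $f$-witness for $\langle d\rangle\xi$ at $s$, and it backward realizes $\langle\breve d\rangle\xi\in\Gamma_{s'}$ if $s$ is the $f$-witness for $\langle\breve d\rangle\xi$ at $s'$.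
\item[(c)] Let $(s_n,q_n)_{n\ge0}$ be a sequence such that $q_0$ is a true type at $s_0$ and each $q_{n+1}$ is the true successor of $(s_n,q_n)$ at $s_{n+1}$. Then $B_n=\emptyset$ for infinitely many $n$.
\end{itemize}
\end{lemma}

\begin{proof}
The statements on $\bot$, literals and $\theta$ follow from the rules of the game and Proposition~\ref{prop:game}, and they give (T1). Each of (T2)--(T4), (L1), (L2) and the two realization statements concerns an $f$-move from a position in $\mathrm{Win}$; for (L2) this is the move from $([\breve d]\xi,s')$ to $(\xi,s)$, which is legal because $(s',s)\in R_{\breve d}$. Such a move stays in $\mathrm{Win}$, and it lowers the rank if both formulas lie in the same $\mu$-cluster. Condition (L3) holds by definition. For (c), if $B_n$ and $B_{n+1}$ are both non-empty, then by (L3) every $\beta\in B_{n+1}$ satisfies $\mathrm{rk}(\beta,s_{n+1})<\mathrm{rk}(\alpha,s_n)$ for some $\alpha\in B_n$, so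
\[
\max_{\beta\in B_{n+1}}\mathrm{rk}(\beta,s_{n+1})<\max_{\alpha\in B_n}\mathrm{rk}(\alpha,s_n).
\]
If $B_n\ne\emptyset$ for all large $n$, we obtain an infinite descending sequence of ordinals.
\end{proof}

\subsection{Certificates}

\begin{definition}\label{def:cert}
A \emph{directed tree} is a rooted tree $T$ in which every non-root node $t$ has a direction $\mathrm{dir}(t)$; we call $t$ a \emph{$\mathrm{dir}(t)$-child} of its parent. Its \emph{frame} consists of the relations
\[
R_a=\{(u,t):t\text{ is an $a$-child of }u\}\cup\{(t,u):t\text{ is an $\breve a$-child of }u\}.
\]
A \emph{$\theta$-certificate} on $T$ assigns to every node $t$ a type $q_t=(\Gamma_t,\le_t,B_t)$ for $\theta$, and to every non-root node $t$ with parent $u$ a $\mathrm{dir}(t)$-link $\sqsubseteq_t$ from $q_u$ to $q_t$, such that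
\begin{itemize}
\item[(R)] every $\langle d\rangle\xi\in\Gamma_t$ is realized by $\sqsubseteq_c$ for some $d$-child $c$ of $t$, or $t$ is a $\breve d$-child and $\langle d\rangle\xi$ is backward realized by $\sqsubseteq_t$;
\item[(B)] every infinite branch from the root contains infinitely many nodes $t$ with $B_t=\emptyset$.
\end{itemize}
\end{definition}

In the frame, the $R_d$-successors of $t$ are exactly its $d$-children and, if $\mathrm{dir}(t)=\breve d$, its parent.

\begin{lemma}\label{lem:sound}
Let a $\theta$-certificate on $T$ be given, and let $V$ be a valuation on the frame of $T$ such that for every node $t$ all literals in $\Gamma_t$ are true at $t$. If $\theta\in\Gamma_t$, then $\theta$ is true at $t$ in the resulting model.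
\end{lemma}

\begin{proof}
Starting from $(\theta,t)$, player $\exists$ maintains the invariant that the position $(\xi,u)$ satisfies $\xi\in\Gamma_u$. At a disjunction she picks the disjunct given by (T3), and at $\langle d\rangle\xi$ she moves to the child or parent given by (R). The other moves preserve the invariant by (T2) and (T4), and, at $([d]\xi,u)$, by (L1) for $\sqsubseteq_c$ if $\forall$ moves to a $d$-child $c$, and by (L2) for the $\breve d$-link $\sqsubseteq_u$ if he moves to the parent. The same conditions give the following \emph{descent property}: in a move whose two formulas lie in the same $\mu$-cluster, the new formula is strictly below the old one, in $\le_u$ if the move stays at $u$ and in the link of the edge if the move crosses an edge. Player $\exists$ is never stuck, and she wins every play that ends, by (T1) and the assumption on $V$.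

Suppose that she loses an infinite play. By Lemma~\ref{lem:weak} a tail $(\xi_n,t_n)_{n\ge0}$ of it stays in one $\mu$-cluster, so the descent property applies to every step. The preorders at different edges are not a priori related, and the point is that an excursion into a subtree can be summarized at the node where it starts.

\medskip\noindent
$(\ast)$ \emph{If $n<m$, $t_n=t_m=u$, and all $t_l$ with $n\le l\le m$ lie in the subtree of $u$, then $\xi_m<_u\xi_n$.}

\medskip\noindent
We use induction on $m-n$. Let $l\le m$ be the first index after $n$ with $t_l=u$. It suffices to show $\xi_l<_u\xi_n$, since the induction hypothesis gives $\xi_m<_u\xi_l$ if $l<m$. If $l=n+1$, this is the descent property. Otherwise $c=t_{n+1}$ is a child of $u$. Between $n+1$ and $l-1$ the play avoids $u$, so it stays in the subtree of $c$, and $t_{l-1}=c$. Hence $\xi_{l-1}\le_c\xi_{n+1}$, trivially if $l-1=n+1$ and by the induction hypothesis otherwise. In the link $\sqsubseteq_c$ we get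
\[
(\xi_l,0)\sqsubset(\xi_{l-1},1)\sqsubseteq(\xi_{n+1},1)\sqsubset(\xi_n,0),
\]
and this link restricts to $\le_u$, so $\xi_l<_u\xi_n$. This proves $(\ast)$.

Let $|t|$ denote the depth of $t$; it changes by at most one in each move.

\emph{Case 1: $h=\liminf_n|t_n|$ is finite.} From some point on all depths are at least $h$, and depth $h$ occurs infinitely often. From the first such occurrence on, the play stays in the subtree of one node $u$ of depth $h$, because leaving it requires depth $h-1$, and it visits $u$ infinitely often. By $(\ast)$ there is an infinite $<_u$-descending sequence in the finite set $\Gamma_u\cap M$, which is impossible.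

\emph{Case 2: $|t_n|\to\infty$.} For $h\ge|t_0|$ let $n_h$ be the last index with $|t_{n_h}|=h$, and put $u_h=t_{n_h}$ and $\alpha_h=\xi_{n_h}\in\Gamma_{u_h}\cap M$. After $n_h$ all depths exceed $h$, so $c=t_{n_h+1}$ is a child of $u_h$, the play stays in the subtree of $c$ from index $n_h+1$ on, and $u_{h+1}=c$. By $(\ast)$ we have $\alpha_{h+1}\le_c\xi_{n_h+1}$, and by the descent property $(\xi_{n_h+1},1)\sqsubset(\alpha_h,0)$ in the link of $c$. Thus $(\alpha_{h+1},1)\sqsubset(\alpha_h,0)$ in the link of $u_{h+1}$, for all $h\ge|t_0|$. The nodes $u_h$ form a tail of an infinite branch, so by (B) there is $h$ with $B_{u_h}=\emptyset$. By (L3), $B_{u_{h+1}}=\Gamma_{u_{h+1}}\cap M$ contains $\alpha_{h+1}$, and if $\alpha_{h'}\in B_{u_{h'}}$, then $\alpha_{h'+1}\in B_{u_{h'+1}}$. So $B_{u_{h'}}\neq\emptyset$ for all $h'>h$, contradicting (B).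

Hence $\exists$ wins from $(\theta,t)$, and Proposition~\ref{prop:game} applies.
\end{proof}

\section{The interpolant}\label{sec:interpolant}

Let $\varphi,\psi\in\mathcal L^{\mathit{af}}_{2\mu}$ with $\varphi$ and $\overline\psi$ clean. We do not yet assume that $\varphi\to\psi$ is valid. We construct $\chi$ such that $\varphi\to\chi$ is valid (Proposition~\ref{prop:left}) and such that a model of $\chi\land\overline\psi$ yields a model of $\varphi\land\overline\psi$ (Proposition~\ref{prop:right}).

\subsection{A game on pairs of types}

The sentence $\chi$ describes a game on a model. At a state $s$, player $\exists$ claims a type $q_1$ for $\varphi$ and player $\forall$ claims a type $q_2$ for $\overline\psi$. The model is consulted only about the common vocabulary. Player $\forall$ may challenge a common literal claimed in $q_1$; or he picks a diamond of $q_1$, and then $\exists$ moves to a successor and claims a type realizing it, and $\forall$ answers with a linked type of his own; or he picks a diamond of $q_2$, and the roles are exchanged. If $\varphi$ is true, $\exists$ can always claim true types. If $\overline\psi$ is true, $\forall$ can do so, and if $\exists$ survives nevertheless, the pairs of types that arise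 form a tree carrying certificates for both $\varphi$ and $\overline\psi$, provided that (B) holds on both sides. True types give (B) for $\overline\psi$. The natural way to obtain (B) for $\varphi$ is to require that $\exists$'s watched set be empty infinitely often, but this condition has the same alternating shape as $\rho$. Following Section~\ref{sec:idea}, we replace it by a bounded number of phases.

Call a type for $\theta$ \emph{realizable} if it is a true type at some state, for some model and some optimal strategy. Let $Q_1$ and $Q_2$ be the finite sets of realizable types for $\varphi$ and for $\overline\psi$; they are non-empty because every state of every model has true types. Let $Q=Q_1\times Q_2$, $k=|Q|\ge1$ and $N=2k$. We write $\tau=(q_1,q_2)$ and $q_j=(\Gamma_j,\le_j,B_j)$, and likewise with primes.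

A \emph{demand} of a pair $\tau$ is a pair $(j,\langle d\rangle\xi)$ with $j\in\{1,2\}$ and $\langle d\rangle\xi\in\Gamma_j$. In $\chi$ a demand $(1,\langle d\rangle\xi)$ will contribute an operator $\langle d\rangle$, which occurs in $\varphi$, and a demand $(2,\langle d\rangle\xi)$ an operator $[d]$, which occurs in $\psi$ because $\langle d\rangle$ occurs in $\overline\psi$. Accordingly, we call $(1,\langle d\rangle\xi)$ \emph{public} if $\langle d\rangle$ occurs in $\psi$, we call $(2,\langle d\rangle\xi)$ \emph{public} if $[d]$ occurs in $\varphi$, and we call all other demands \emph{private}. Only public demands are played in the game. A reader who wants only the statement on literals in Theorem~\ref{thm:main} may declare all demands public; then realizability and Step~2 in the proof of Lemma~\ref{lem:glue} are not needed.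

\subsection{Definition of $\chi$}

Let $L$ be the set of literals occurring in both $\varphi$ and $\psi$, and let $\ell(q_1)=\bigwedge(L\cap\Gamma_1)$. For a \emph{phase} $i<N$ and $\tau'\in Q$ let
\[
\mathrm{nx}(i,\tau')=\begin{cases}i+1&\text{if $i$ is even and $B_1'=\emptyset$, or $i$ is odd and $B_2'=\emptyset$,}\\ i&\text{otherwise.}\end{cases}
\]
So even phases wait for $B_1=\emptyset$ and odd phases for $B_2=\emptyset$. Take variables $X_{\tau,i}$ for $\tau\in Q$ and $i\le N$. For $i<N$ let $F_{\tau,i}=\ell(q_1)\land\Phi^1_{\tau,i}\land\Phi^2_{\tau,i}$, where
\begin{align*}
\Phi^1_{\tau,i}&=\bigwedge_{(1,\langle d\rangle\xi)}\ \langle d\rangle\bigvee_{q_1\to_{\langle d\rangle\xi}q_1'}\ \ \bigwedge_{q_2\to_dq_2'}X_{\tau',\mathrm{nx}(i,\tau')},\\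
\Phi^2_{\tau,i}&=\bigwedge_{(2,\langle d\rangle\xi)}\ [d]\bigwedge_{q_2\to_{\langle d\rangle\xi}q_2'}\ \ \bigvee_{q_1\to_dq_1'}X_{\tau',\mathrm{nx}(i,\tau')}.
\end{align*}
The outer conjunctions range over the public demands of $\tau$, the types $q_j'$ range over $Q_j$, and $\tau'=(q_1',q_2')$. Only variables of phases $i$ and $i+1$ occur in $F_{\tau,i}$.

Define alternation-free sentences $\chi_{\tau,i}$ by downward recursion on $i$. Let $\chi_{\tau,N}=\top$. For $i<N$ consider the system $X_{\tau,i}=F_{\tau,i}$ $(\tau\in Q)$ in which every $X_{\sigma,i+1}$ is replaced by the sentence $\chi_{\sigma,i+1}$, and let $(\chi_{\tau,i})_{\tau\in Q}$ be the sentences given by Lemma~\ref{lem:bekic} for its \emph{least} solution if $i$ is even and for its \emph{greatest} solution if $i$ is odd. In terms of the game, $\exists$ loses a play that stays in an even phase forever, and she wins a play that stays in an odd phase forever or reaches phase $N$. Finally let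
\[
\chi=\bigvee_{q_1\in Q_1,\ \varphi\in\Gamma_1}\ \ \bigwedge_{q_2\in Q_2,\ \overline\psi\in\Gamma_2}\chi_{(q_1,q_2),0}.
\]

\begin{lemma}\label{lem:vocab}
$\chi\in\mathcal L^{\mathit{af}}_{2\mu}$, and every literal and modal operator of $\chi$ occurs in both $\varphi$ and $\psi$.
\end{lemma}

\begin{proof}
Conjunctions and disjunctions of alternation-free sentences are alternation-free. By Lemma~\ref{lem:bekic} and downward induction on $i$, the literals and modal operators of $\chi_{\tau,i}$ occur in the expressions $F_{\sigma,i'}$. There the literals are in $L$, and the modal operators come from public demands.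
\end{proof}

\begin{example}\label{ex:chi}
Let $\varphi=\nu x.(p\land\langle a\rangle x)$ and $\psi=\nu z.(r\lor\langle a\rangle z)$ with $p\ne r$. The implication is valid, there is no common letter, and neither side is an interpolant. We compute $\chi$.

Here $L=\emptyset$, and $M(\varphi)=\emptyset$, so $B_1$ is always empty and even phases last one step. For $\overline\psi=\mu z.(\neg r\land[a]z)$ we have $M(\overline\psi)=K=\{z,\neg r\land[a]z,[a]z\}$, and there is no diamond, so $\Phi^2_{\tau,i}=\top$. The only demand is $(1,\langle a\rangle x)$, and it is public. Call $\tau$ \emph{active} if $\langle a\rangle x\in\Gamma_1$ and $[a]z\in\Gamma_2$. By (T4) and (T2) all pairs in the definition of $\chi$ are active. Two realizable types are $q_1^*=(\mathrm{Sub}(\varphi),\emptyset,\emptyset)$, true at a reflexive $p$-state, and $q_2^*=(\mathrm{Sub}(\overline\psi),\le,K)$ with $[a]z<\neg r\land[a]z<z$, true at a $\neg r$-state without successors.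

Let $\tau$ be active. If $q_1\to_{\langle a\rangle x}q_1'$, then $x\in\Gamma_1'$ and so $\langle a\rangle x\in\Gamma_1'$; the type $q_1^*$ is such a $q_1'$. If $q_2\to_aq_2'$, then $z\in\Gamma_2'$ and so $K\subseteq\Gamma_2'$. Moreover $B_2'=K$: this is (L3) if $B_2=\emptyset$, and if $\alpha\in B_2$, then (T2), (T4) and (L1) give $(\beta,1)\sqsubseteq(z,1)\sqsubset([a]z,0)\sqsubseteq(\alpha,0)$ for all $\beta\in K$. The type $q_2^*$ is such a $q_2'$, through the link that puts all elements $(\beta,1)$ below all elements $(\alpha,0)$. So $F_{\tau,i}$ has the form $\langle a\rangle\bigvee\bigwedge X_{\tau',\mathrm{nx}(i,\tau')}$ with non-empty index sets and active $\tau'$, and $\mathrm{nx}(0,\tau')=\mathrm{nx}(1,\tau')=1$.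

Let $Y=[\![\nu y.\langle a\rangle y]\!]$. The family with value $Y$ at active pairs and $\emptyset$ elsewhere is a post-fixed point of the system of phase $1$, and the union $U$ of the sets $[\![\chi_{\tau,1}]\!]$ over active $\tau$ has the property that every state of $U$ has an $R_a$-successor in $U$, so $U\subseteq Y$. Hence $[\![\chi_{\tau,1}]\!]=Y$ for active $\tau$, and $\chi$ is equivalent to $\langle a\rangle\nu y.\langle a\rangle y$, that is, to $\nu y.\langle a\rangle y$. The game stays in phase $1$ because $\forall$ can never discharge the obligation $z$. Without the odd phases we would obtain $\langle a\rangle\cdots\langle a\rangle\top$, which does not imply $\psi$.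
\end{example}

\section{The first implication}\label{sec:left}

\begin{proposition}\label{prop:left}
$\varphi\to\chi$ is valid.
\end{proposition}

\begin{proof}
Fix a model $\mathbb S$ and an optimal strategy $f$ in $\mathcal E(\varphi,\mathbb S)$; true types and true successors refer to them. True types are realizable, so they belong to $Q_1$. We first record what $\exists$ achieves in one round by claiming true types. Let $i<N$, let $q_1$ be a true type at $s$, let $q_2\in Q_2$, and interpret the variables $X_{\sigma,i'}$ by arbitrary sets $Y_{\sigma,i'}$.

\medskip\noindent
$(\dagger)$ \emph{Suppose that for every direction $d$, every $R_d$-successor $s'$ of $s$ and every $q_2'\in Q_2$ we have $s'\in Y_{\tau',\mathrm{nx}(i,\tau')}$, where $\tau'=(q_1',q_2')$ and $q_1'$ is the true successor of $(s,q_1)$ at $s'$. Then $F_{(q_1,q_2),i}$ holds at $s$.}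

\medskip\noindent
Indeed, $\ell(q_1)$ holds at $s$ by Lemma~\ref{lem:true}(a). In the conjunct of $\Phi^1$ for $(1,\langle d\rangle\xi)$ take the $f$-witness $s'$ and the disjunct of the true successor $q_1'$ at $s'$, which is present because $q_1\to_{\langle d\rangle\xi}q_1'$ by Lemma~\ref{lem:true}(b). In the conjunct of $\Phi^2$ for $(2,\langle d\rangle\xi)$, given $s'$ and $q_2'$, take the disjunct of the true successor $q_1'$ at $s'$, which is present because $q_1\to_dq_1'$.

We show by downward induction on $i\le N$ that $s\models\chi_{(q_1,q_2),i}$ whenever $q_1$ is a true type at $s$ and $q_2\in Q_2$. For $i=N$ this is trivial. Let $i<N$, let $Z_{(q_1,q_2)}$ be the set of states at which $q_1$ is a true type, and put $Y_{\sigma,i+1}=[\![\chi_{\sigma,i+1}]\!]$, which contains $Z_\sigma$ by the induction hypothesis.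

Let $i$ be odd. With $Y_{\sigma,i}=Z_\sigma$ the hypothesis of $(\dagger)$ holds at every $s\in Z_\tau$. So $(Z_\tau)_{\tau\in Q}$ is a post-fixed point of the system of phase $i$, and $Z_\tau\subseteq[\![\chi_{\tau,i}]\!]$.

Let $i$ be even, put $Y_{\sigma,i}=[\![\chi_{\sigma,i}]\!]$, and suppose $s\in Z_\tau\setminus Y_{\tau,i}$. Since the sets $Y_{\sigma,i}$ solve the system, $F_{\tau,i}$ fails at $s$. By $(\dagger)$ there are $s'$ and $\tau'$ such that $q_1'$ is the true successor of $(s,q_1)$ at $s'$ and $s'\notin Y_{\tau',\mathrm{nx}(i,\tau')}$. As $s'\in Z_{\tau'}\subseteq Y_{\tau',i+1}$, we have $\mathrm{nx}(i,\tau')=i$, so $B_1'\neq\emptyset$ and $s'\in Z_{\tau'}\setminus Y_{\tau',i}$. Repeating this step gives an infinite sequence of true successors whose watched sets are all non-empty, contradicting Lemma~\ref{lem:true}(c).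

Now let $s\models\varphi$ and let $q_1$ be any true type at $s$. Then $\varphi\in\Gamma_1$ by Lemma~\ref{lem:true}(a), and $s\models\chi_{(q_1,q_2),0}$ for all $q_2\in Q_2$. Hence $s\models\chi$.
\end{proof}

\section{The second implication}\label{sec:right}

\begin{proposition}\label{prop:right}
If $\chi\land\overline\psi$ is true at some state of some model, then so is $\varphi\land\overline\psi$.
\end{proposition}

The difficulty is that the game stops at phase $N$: playing it against true types for $\overline\psi$ produces only a finite initial part of the desired tree. We cut this part into pieces, each covering two phases, forget the model, and use the finiteness of $Q$ to find a set of pieces that can be glued together indefinitely.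

\subsection{Pieces}

A pair $(q_1,q_2)$ of types for $\varphi$ and $\overline\psi$ is \emph{clash-free} if there is no literal $\lambda$ with $\lambda\in\Gamma_1$ and $\overline\lambda\in\Gamma_2$. A pair $\tau'$ is a \emph{response} to the demand $(j,\langle d\rangle\xi)$ of $\tau$ if $q_j\to_{\langle d\rangle\xi}q_j'$ and $q_{3-j}\to_dq_{3-j}'$. A node of a directed tree labeled by elements of $Q$ is \emph{resolved} if its label $\tau$ is clash-free and its children are indexed by the public demands of $\tau$, the child for $(j,\langle d\rangle\xi)$ being a $d$-child labeled by a response to this demand.

A \emph{piece} is a finite directed tree labeled by elements of $Q$ in which some leaves other than the root are declared \emph{open}, all other nodes are resolved, and for every open leaf the path from the root (excluded) to the leaf (included) contains a node with $B_1=\emptyset$ and a node with $B_2=\emptyset$. For $G\subseteq Q$ let $\Omega(G)$ be the set of root labels of pieces all of whose open leaves have labels in $G$. Let $G_0=Q$ and $G_{j+1}=\Omega(G_j)$. The map $\Omega$ is monotone and $G_1\subseteq G_0$, so $G_0\supseteq G_1\supseteq\cdots$, and once $G_j=G_{j+1}$ the chain is constant. If $G_k\ne G_{k+1}$,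 there would be $k+1$ strict inclusions below a set with $k$ elements. Hence
\[
G_k=G_{k+1}=\Omega(G_k).
\]
This is the count of Section~\ref{sec:idea}, and the reason for the choice $N=2k$.

\begin{lemma}\label{lem:pieces}
Let $\mathbb S$ be a model and $f$ an optimal strategy in $\mathcal E(\overline\psi,\mathbb S)$. Let $0\le j\le k$ and $\tau=(q_1,q_2)\in Q$. If $s\models\chi_{\tau,2(k-j)}$ and $q_2$ is a true type at $s$, then $\tau\in G_j$.
\end{lemma}

\begin{proof}
Induction on $j$; the case $j=0$ is trivial. Assume the statement for some $j<k$ and let $i=2(k-j-1)$, so that $i$ is even and $i+2=2(k-j)\le N$. Call $(s,\tau,i')$ with $i'\in\{i,i+1,i+2\}$ a \emph{configuration} if $s\models\chi_{\tau,i'}$ and $q_2$ is a true type at $s$. Given a configuration of phase $i$, we build a tree whose nodes carry configurations, with the given one at the root. Nodes of phase $i+2$ are declared open leaves. We show how to resolve a node carrying $(s,\tau,i')$ with $i'\in\{i,i+1\}$.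

First we fix an interpretation $Y$ of the variables under which $F_{\tau,i'}$ holds at $s$. If $i'=i+1$, let $Y_{\sigma,i''}=[\![\chi_{\sigma,i''}]\!]$ for $i''\in\{i+1,i+2\}$; these sets solve the system of phase $i+1$. If $i'=i$, let $(A^\kappa_\sigma)_{\sigma\in Q}$ be the approximants of the least solution of the system of phase $i$, and let $\kappa(s,\tau)$ be the least $\kappa$ with $s\in A^\kappa_\tau$. It is a successor ordinal $\kappa'+1$, because $A^0_\tau=\emptyset$ and limit stages are unions. Let $Y_{\sigma,i}=A^{\kappa'}_\sigma$ and $Y_{\sigma,i+1}=[\![\chi_{\sigma,i+1}]\!]$; then $F_{\tau,i}$ holds at $s$ by the definition of $A^{\kappa'+1}$. In both cases $Y_{\sigma,i''}\subseteq[\![\chi_{\sigma,i''}]\!]$.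

\emph{The label is clash-free.} Let $\lambda\in\Gamma_1$ and $\overline\lambda\in\Gamma_2$. Then $\lambda$ occurs in $\varphi$ and $\overline\lambda$ occurs in $\overline\psi$, so $\lambda\in L$ is a conjunct of $\ell(q_1)$ and true at $s$. But $\overline\lambda$ is true at $s$ by Lemma~\ref{lem:true}(a), a contradiction.

\emph{Public demands $(1,\langle d\rangle\xi)$.} The conjunct of $\Phi^1_{\tau,i'}$ gives an $R_d$-successor $s'$ and $q_1'\in Q_1$ with $q_1\to_{\langle d\rangle\xi}q_1'$ such that the inner conjunction holds at $s'$. Let $q_2'$ be the true successor of $(s,q_2)$ at $s'$. Then $q_2'\in Q_2$ and $q_2\to_dq_2'$, so $s'\in Y_{\tau',\mathrm{nx}(i',\tau')}$.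

\emph{Public demands $(2,\langle d\rangle\xi)$.} Let $s'$ be the $f$-witness for $\langle d\rangle\xi$ at $s$ and $q_2'$ the true successor of $(s,q_2)$ at $s'$, so $q_2\to_{\langle d\rangle\xi}q_2'$. The conjunct of $\Phi^2_{\tau,i'}$ gives $q_1'\in Q_1$ with $q_1\to_dq_1'$ and $s'\in Y_{\tau',\mathrm{nx}(i',\tau')}$.

In both cases $\tau'$ is a response to the demand, and we add a $d$-child carrying the configuration $(s',\tau',\mathrm{nx}(i',\tau'))$. If parent and child both have phase $i$, then $s'\in A^{\kappa'}_{\tau'}$, so $\kappa(s',\tau')<\kappa(s,\tau)$.

\emph{The tree is finite.} It is finitely branching, so by K\"onig's lemma it suffices to exclude an infinite branch. Phases do not decrease along a branch, and phase $i+2$ ends it. A branch cannot stay in phase $i$ forever, since $\kappa$ decreases. It cannot stay in the odd phase $i+1$ from some node on, since then all later nodes have $B_2\ne\emptyset$, while the second components along the branch are consecutive true successors; this contradicts Lemma~\ref{lem:true}(c).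

On the path from the root to an open leaf, the node at which phase $i+1$ is entered has $B_1=\emptyset$, the leaf itself has $B_2=\emptyset$, and neither is the root. So the tree is a piece. The labels of its open leaves are in $G_j$ by the induction hypothesis, and therefore the root label is in $G_{j+1}$.
\end{proof}

\subsection{Gluing}

\begin{lemma}\label{lem:glue}
If $\tau_0=(q_1,q_2)\in G_k$, $\varphi\in\Gamma_1$ and $\overline\psi\in\Gamma_2$, then $\varphi\land\overline\psi$ is true at some state of some model.
\end{lemma}

\begin{proof}
We build a directed tree $T$ with clash-free labels $(q_{1,t},q_{2,t})$ and root label $\tau_0$ such that the first components form a $\varphi$-certificate and the second components form a $\overline\psi$-certificate.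

\emph{Step 1: public demands.} Since $G_k=\Omega(G_k)$, we can fix for each $\sigma\in G_k$ a piece $P_\sigma$ with root label $\sigma$ whose open leaves have labels in $G_k$. Start with $P_{\tau_0}$, replace every open leaf labeled $\sigma$ by a copy of $P_\sigma$, and repeat. The limit is a directed tree $T_0$ in which every node is resolved. For the child that answers a demand $(j,\langle d\rangle\xi)$ choose on side $j$ a $d$-link realizing $\langle d\rangle\xi$, and on side $3-j$ any $d$-link; they exist by the definition of a response. Pieces are finite, so an infinite branch of $T_0$ runs through infinitely many copies of pieces from the root to an open leaf. These segments, with the roots excluded, are pairwise disjoint, and each contains a node with $B_1=\emptyset$ and a node with $B_2=\emptyset$. So (B) holds in $T_0$ on both sides, and every public demand is realized by a child.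

\emph{Step 2: private demands.} Let $t\in T_0$ have label $(q_1,q_2)$ and a private demand $(1,\langle d\rangle\xi)$. The idea is that $\overline\psi$ cannot look along a new $d$-edge, so we may attach there a tree copied from a model in which $q_1$ is true. As $q_1$ is realizable, it is a true type at a state $s$ for some model $\mathbb S^*$ and optimal strategy $f$ in $\mathcal E(\varphi,\mathbb S^*)$. Attach to $t$ a new $d$-child that carries the $f$-witness $s'$ for $\langle d\rangle\xi$ at $s$ and the label $(q_1',e)$, where $q_1'$ is the true successor of $(s,q_1)$ at $s'$ and $e$ is the empty type. Recursively, a new node that carries a state $s^*$ and a label $(q^*,e)$, with $q^*$ a true type at $s^*$, receives for each $\langle d'\rangle\zeta$ in $q^*$ a $d'$-child that carries the $f$-witness for $\langle d'\rangle\zeta$ at $s^*$ and the label consisting of the true successor of $(s^*,q^*)$ at this witness and $e$.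

On side $1$ take the true links. By Lemma~\ref{lem:true}(b) they realize $\langle d\rangle\xi$ at $t$ and all diamonds at new nodes, and by Lemma~\ref{lem:true}(c) every infinite branch through the attached tree has $B_1=\emptyset$ infinitely often. On side $2$ we need a $d$-link from $q_2$ to $e$; take the copy of $\le_2$. Since the demand is private, $\langle d\rangle$ does not occur in $\psi$, so $[d]$ does not occur in $\overline\psi$ and (L1) is vacuous. Condition (L2) is vacuous because $\Gamma'=\emptyset$, and (L3) prescribes $B'=\emptyset$ in both of its cases. Between new nodes the empty preorder is a $d'$-link from $e$ to $e$. New nodes have no diamonds on side $2$, they have $B_2=\emptyset$, and their labels are clash-free.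

For a private demand $(2,\langle d\rangle\xi)$ at $t$ we exchange the two sides: $q_2$ is a true type for $\overline\psi$ in some model, new nodes have labels $(e,q^*)$, and (L1) for the $d$-link from $q_1$ to $e$ is vacuous because privacy means that $[d]$ does not occur in $\varphi$.

Let $T$ be the result of these attachments for all private demands of all nodes of $T_0$. Every diamond on either side is realized by a child, so (R) holds. An infinite branch either stays in $T_0$ or enters one attached tree and stays there, so (B) holds on both sides.

\emph{Step 3: the valuation.} Let $V(p)=\{t:p\in\Gamma_{1,t}\cup\Gamma_{2,t}\}$. If $p\in\Gamma_{j,t}$, then $p$ is true at $t$. If $\neg p\in\Gamma_{j,t}$, then $p\notin\Gamma_{j,t}$ by (T1) and $p\notin\Gamma_{3-j,t}$ by clash-freeness, so $\neg p$ is true at $t$. Lemma~\ref{lem:sound}, applied to both certificates on the common frame, shows that the root satisfies $\varphi$ and $\overline\psi$.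
\end{proof}

\begin{remark}
Realizability cannot be dropped once private demands are left out of the game. For $\varphi=\langle a\rangle\bot$ and $\psi=\bot$ the triple $(\{\langle a\rangle\bot\},\emptyset,\emptyset)$ is a type whose only demand is private; if it were admitted to $Q_1$, then $\chi$ would be equivalent to $\top$. It is not realizable, no realizable type contains $\varphi$, and $\chi=\bot$.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:right}]
Let $\mathbb S,s\models\chi\land\overline\psi$. Fix an optimal strategy in $\mathcal E(\overline\psi,\mathbb S)$ and a true type $q_2$ at $s$. Then $q_2\in Q_2$ and $\overline\psi\in\Gamma_2$. Since $s\models\chi$, there is $q_1\in Q_1$ with $\varphi\in\Gamma_1$ and $s\models\chi_{(q_1,q_2),0}$. Lemma~\ref{lem:pieces} with $j=k$ gives $(q_1,q_2)\in G_k$, and Lemma~\ref{lem:glue} applies.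
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\varphi\to\psi$ be valid, with $\varphi$ and $\overline\psi$ clean, and let $\chi$ be as in Section~\ref{sec:interpolant}. Lemma~\ref{lem:vocab} gives alternation-freeness and the condition on literals and modal operators; the condition on letters follows, since a letter occurs only as part of a literal. By Proposition~\ref{prop:left}, $\varphi\to\chi$ is valid. No state satisfies $\varphi\land\overline\psi$, so by Proposition~\ref{prop:right} no state satisfies $\chi\land\overline\psi$, and $\chi\to\psi$ is valid.
\end{proof}

\section{Failure of uniform interpolation}\label{sec:uniform}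

We prove Theorem~\ref{thm:uniform} by showing that a uniform interpolant would define recurrence on binary trees, while certificates turn every alternation-free sentence into a B\"uchi tree automaton.

\subsection{Tree automata}

A \emph{binary tree} is a map $T\colon\{\mathsf L,\mathsf R\}^*\to\{0,1\}$; its root is the empty word $\varepsilon$, and $v\mathsf L$, $v\mathsf R$ are the children of $v$. The \emph{subtree} $T_v$ is given by $T_v(w)=T(vw)$, and $T$ is a \emph{regular tree} if it has finitely many distinct subtrees. A \emph{parity tree automaton} consists of a finite set $C$ of states, a set of initial states, a transition relation $\Delta\subseteq C\times\{0,1\}\times C\times C$ and a priority map $C\to\mathbb N$. A \emph{run} on $T$ is a map $g$ from nodes to states with $g(\varepsilon)$ initial and $(g(v),T(v),g(v\mathsf L),g(v\mathsf R))\in\Delta$ for all $v$. It is accepting if on every branch the largest priority occurring infinitely often is even, and the automaton recognizes the set of trees with an accepting run. Such sets are the \emph{regular tree languages}. A \emph{B\"uchi automaton} is the case of priorities $1$ and $2$: every branch must visit the \emph{accepting} states, those of priority $2$, infinitely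 often. Let $\mathrm{Fin}$ be the set of binary trees in which every branch has only finitely many nodes labeled $1$. It is regular: take states $0$ and $1$ with priorities $0$ and $1$, initial state $0$, and all transitions $(c',c,c,c)$. We use three standard facts.
\begin{itemize}
\item[(A1)] Regular tree languages are closed under union, intersection and complement.
\item[(A2)] A non-empty regular tree language contains a regular tree (Rabin).
\item[(A3)] $\mathrm{Fin}$ is not recognized by a B\"uchi automaton (Rabin \cite{Rabin}).
\end{itemize}

Regard $T$ as a model $\mathbb S_T$ on $\{\mathsf L,\mathsf R\}^*$: $R_a$ is the child relation, $R_b=\emptyset$ for $b\neq a$, $V(r)$ is the set of nodes labeled $1$, and all other letters are false everywhere. The root of $\mathbb S_T$ is recurrent if and only if $T\notin\mathrm{Fin}$.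

\begin{lemma}\label{lem:buchi}
Let $\theta$ be an alternation-free sentence with only the letter $r$. Then $\{T:\mathbb S_T,\varepsilon\models\theta\}$ is recognized by a B\"uchi automaton.
\end{lemma}

\begin{proof}
Let $\theta$ be clean. The automaton guesses a $\theta$-certificate on the given tree; since it cannot add children, diamonds $\langle\breve a\rangle\xi$ must now be backward realized. The states are the types for $\theta$. A type is initial if $\theta\in\Gamma$ and $\Gamma$ contains no formula $\langle\breve a\rangle\xi$, and it is accepting if $B=\emptyset$. A tuple $(q,c,q_{\mathsf L},q_{\mathsf R})$ is a transition if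
\begin{itemize}
\item $r\in\Gamma$ implies $c=1$, and $\neg r\in\Gamma$ implies $c=0$;
\item there are $a$-links from $q$ to $q_{\mathsf L}$ and from $q$ to $q_{\mathsf R}$ such that every $\langle d\rangle\xi\in\Gamma$ with $d\neq\breve a$ has $d=a$ and is realized by one of the two links, and every $\langle\breve a\rangle\xi$ in $\Gamma_{\mathsf L}$ (respectively $\Gamma_{\mathsf R}$) is backward realized by the first (respectively second) link.
\end{itemize}
Given an accepting run on $T$, let all non-root nodes have direction $a$ and choose links witnessing the transitions. The frame is that of $\mathbb S_T$, condition (R) holds by the second clause and the condition on initial states, (B) is the acceptance condition, and literals are true by the first clause. By Lemma~\ref{lem:sound} the root satisfies $\theta$.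

Conversely, let the root satisfy $\theta$ and fix an optimal strategy $f$ in $\mathcal E(\theta,\mathbb S_T)$. Assign to the root a true type, and to each child the true successor of its parent. The root has no $R_{\breve a}$-successor, so $\Gamma_\varepsilon$ contains no $\langle\breve a\rangle\xi$, and it contains $\theta$. No $\Gamma_v$ contains $\langle d\rangle\xi$ with $d\notin\{a,\breve a\}$, as $R_d=\emptyset$. The $f$-witness for $\langle a\rangle\xi$ at $v$ is a child of $v$, and the $f$-witness for $\langle\breve a\rangle\xi$ at a non-root node is its parent. By Lemma~\ref{lem:true}(a) and (b) the true links witness the transitions, and by Lemma~\ref{lem:true}(c) the run is accepting.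
\end{proof}

\subsection{Proof of Theorem~\ref{thm:uniform}}

Suppose that $\chi$ exists, and let $E=\{T:\mathbb S_T,\varepsilon\models\overline\chi\}$. We show that $E$ and $\mathrm{Fin}$ contain the same regular trees.

Let $T\notin\mathrm{Fin}$. Choose a branch with infinitely many nodes labeled $1$ and change $\mathbb S_T$ by letting $p$ hold exactly on this branch. The root satisfies $p$. Every node either satisfies $\neg p$ or lies on the branch, and then its child on the branch satisfies $\mu y.(p\land(r\lor\langle a\rangle y))$, because the branch leads from it through $p$-states to an $r$-state. So $\varphi_0$, and hence $\chi$, holds at the root. As $p$ does not occur in $\chi$, also $\mathbb S_T,\varepsilon\models\chi$, so $T\notin E$.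

Let $T\in\mathrm{Fin}$ be a regular tree. We describe $T$ by an alternation-free sentence that $\varphi_0$ refutes. Let $W$ be the finite set of subtrees of $T$; it contains $U_{\mathsf L}$ and $U_{\mathsf R}$ for each $U\in W$. Let $\lambda_U=r$ if $U(\varepsilon)=1$ and $\lambda_U=\neg r$ otherwise. By Lemma~\ref{lem:bekic} there are alternation-free sentences $\gamma_U$ $(U\in W)$ with only the letter $r$ that define the greatest solution of
\[
x_U=\lambda_U\land[a]\bigl(x_{U_{\mathsf L}}\lor x_{U_{\mathsf R}}\bigr)\qquad(U\in W).
\]
In $\mathbb S_T$ the sets $\{v:T_v=U\}$ form a post-fixed point, so the root satisfies $\gamma_T$. In an arbitrary model, no state satisfying $\gamma_T$ is recurrent. For let $s_0\models\gamma_T$ and let $s_0,s_1,\dots$ be an $R_a$-path. The equations yield a branch $\varepsilon=v_0,v_1,\dots$ of $T$ with $s_n\models\gamma_{T_{v_n}}$ for all $n$, so $s_n\models r$ if and only if $T(v_n)=1$, and this holds for finitely many $n$ only. States satisfying $\varphi_0$ are recurrent (Section~\ref{sec:idea}), so $\varphi_0\to\overline{\gamma_T}$ is valid. By the assumption on $\chi$, also $\chi\to\overline{\gamma_T}$ is valid. Hence the root of $\mathbb S_T$ does not satisfy $\chi$, and $T\in E$.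

By Lemma~\ref{lem:buchi} applied to $\overline\chi$, the set $E$ is recognized by a B\"uchi automaton, and in particular it is regular. By (A1) the symmetric difference of $E$ and $\mathrm{Fin}$ is regular. It contains no regular tree, so it is empty by (A2). Thus $\mathrm{Fin}=E$ is recognized by a B\"uchi automaton, contradicting (A3). \qed

\begin{thebibliography}{9}

\bibitem{EJ} Emerson and Jutla, FOCS 1991.

\bibitem{GTW} Gr\"adel, Thomas and Wilke (eds.), LNCS 2500.

\bibitem{Rabin} Rabin, \emph{Weakly definable relations and special automata}, 1970.

\bibitem{RV} Jan Rooduijn and Yde Venema, \emph{Focus-style proofs for the two-way alternation-free $\mu$-calculus}, arXiv:2307.01773 (2023).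

\bibitem{SE} Streett and Emerson, 1989.

\end{thebibliography}
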